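# Elliptic nodes on K3 surfaces that do not form a constant cycle curve

All varieties are over $\mathbb C$ unless another field is named, and $X$ always denotes a projective K3 surface.

## 1. Tangent lines of a plane sextic

Let $B=\{F=0\}\subset\mathbb P^2$ be a smooth sextic, for instance $F=x_0^6+x_1^6+x_2^6$, and let $\pi:X\to\mathbb P^2$ be the double plane $w^2=F$. The surface $X$ is smooth because $B$ is, $\omega_X=\pi^*(\omega_{\mathbb P^2}\otimes\mathcal O(3))=\mathcal O_X$, and $H^1(\mathcal O_X)=H^1(\mathcal O)\oplus H^1(\mathcal O(-3))=0$. So $X$ is a K3 surface. Put $L=\pi^*\mathcal O(1)$. It is ample, $L^2=2$, and $H^0(X,L)=H^0(\mathcal O(1))\oplus H^0(\mathcal O(-2))$ has dimension $3$, so the members of $|L|$ are exactly the preimages of lines.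

Let $T$ be a line with coordinates $(s:u)$. Its preimage is the curve $w^2=F|_T(s,u)$, which is singular exactly where $w=0$ and $F|_T$ has a multiple root. If $T$ is the tangent line at a general point of $B$, then $F|_T=s^2h$ with $h$ a quartic with four distinct roots, none of them at $s=0$. The curve $w^2=s^2h$ has one singular point, a node at $s=w=0$. Setting $w'=w/s$ gives its normalization $w'^2=h$, a double cover of $\mathbb P^1$ branched at four points, that is, an elliptic curve. So through each general point $x$ of the ramification curve $R=\{w=0\}\cong B$ we have an integral curve in $|L|$ of geometric genus $1$ with a node at $x$. Conversely, every singular point of every member of $|L|$ lies on $R$. The nodes of these elliptic curves fill out $R$, which is the fixed curve of the involution $w\mapsto-w$.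

Now compare the points of $R$ as zero-cycles on $X$. If $x\in R$, then $\pi^*[\pi(x)]=2[x]$. All points of $\mathbb P^2$ are rationally equivalent, so $2[x]=2[y]$ in $\mathrm{CH}_0(X)$ for all $x,y\in R$. The group $\mathrm{CH}_0(X)$ is torsion free (this is fact (R) below), hence
$$[x]=[y]\in\mathrm{CH}_0(X)\qquad\text{for all }x,y\in R .$$
The curve $R$ has genus $10$, so no two distinct points of $R$ are rationally equivalent on $R$; they become so on $X$. Do the nodes of elliptic curves always have this property, also when $L^2>2$?

## 2. Nodal elliptic curves, $C_{en}$, and constant cycle curves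

**Definition (polarized K3 surface).** A polarized K3 surface of genus $g$ is a pair $(X,L)$ with $L$ an ample primitive line bundle and $L^2=2g-2$.

**Definition (elliptic nodes).** A nodal elliptic curve in $|L|$ is an integral curve $C\in|L|$ of geometric genus $1$ whose only singularities are nodes. Since $p_a(C)=g$, it has $g-1$ nodes. The curve of elliptic nodes $C_{en}\subset X$ is the closure of the set of singular points of all nodal elliptic curves in $|L|$.

For generic $(X,L)$ there is a one-dimensional family of nodal elliptic curves in $|L|$ (Mori–Mukai). For non-generic $(X,L)$ the locus $C_{en}$ may be empty. In Section 1, $g=2$ and $C_{en}=R$.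

**Definition (constant cycle curve).** A curve $C\subset X$ is a constant cycle curve, ccc for short, if $[x]=[y]$ in $\mathrm{CH}_0(X)$ for all $x,y\in C$.

Every rational curve is a ccc, and so is the curve $R$ of Section 1. We use three facts.

* (BV) Beauville–Voisin: all points lying on rational curves of $X$ have the same class $c_X\in\mathrm{CH}_0(X)$, and $D\cdot D'\in\mathbb Zc_X$ for all divisors $D,D'$.
* (R) Roitman: $\mathrm{CH}_0(X)$ is torsion free.
* (BM) Bogomolov–Mumford (Mori–Mukai): every ample linear system contains a sum of rational curves.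

By (BM) every curve on $X$ meets a rational curve. So a curve is a ccc if and only if all its points have class $c_X$.

The question, taken from Jiexiang Huang, "The Curves of Elliptic Nodes on K3 Surfaces", arXiv:2312.12631 (2023), is to prove or disprove Huybrechts' conjecture: for $(X,L)$ polarized of genus $g\ge3$, the curve $C_{en}$, if nonempty, is a constant cycle curve. For $g=2$ and $(X,L)$ generic it is true, because $C_{en}$ is then the fixed locus of the natural involution.

## 3. On a quartic, the line through the two nodes gives half of the answer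

Let $g=3$, let $X\subset\mathbb P^3$ be a smooth quartic and $L=\mathcal O_X(1)$. A nodal elliptic curve is an integral plane section $\Gamma=X\cap\Pi$ with two nodes $x,y$. The natural attempt is to imitate Section 1: find a linear section supported at the nodes. The line $\overline{xy}$ does this. It lies in $\Pi=T_xX=T_yX$, and it is not contained in $X$, since otherwise it would be a component of the integral quartic $\Gamma$. So it meets $X$ with multiplicity at least $2$ at $x$ and at $y$, hence exactly in $2x+2y$. As a line is an intersection of two planes, $2[x]+2[y]=L^2=4c_X$, and by (R)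
$$[x]+[y]=2c_X. \tag{1}$$

In Section 1 there was one node and this finished the proof. Here it stops: (1) says that $[x]-c_X$ and $[y]-c_X$ are opposite, and says nothing about whether they vanish. Nor do differential forms decide the matter in the other direction: the holomorphic two-form of $X$ restricts to zero on every curve, so it cannot detect that a curve fails to be a ccc.

We therefore look for one quartic on which the individual classes can be computed. The answer is negative.

**Theorem A.** Let $X\subset\mathbb P^3$ be the quartic
$$x_0^4+x_1^4=x_2^4+5x_2^2x_3^2+x_3^4,\qquad L=\mathcal O_X(1).$$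
Then $(X,L)$ is a polarized K3 surface of genus $3$. Its $C_{en}$ contains the smooth plane sections $C_\pm=X\cap\{x_3=\pm\lambda x_2\}$, $\lambda^2=-\frac52$, and neither $C_+$ nor $C_-$ is a constant cycle curve. Hence $C_{en}$ is not a constant cycle curve.

**Theorem B.** Let $g\ge3$. For $(X,L)$ outside a countable union of proper closed subsets of the (irreducible) moduli space of polarized K3 surfaces of genus $g$, the curve $C_{en}$ is nonempty and is not a constant cycle curve.

So the conjecture is false, and for every $g\geq 3$ it fails for the very general polarized K3 surface. The plan for Theorem A: the two forms in separate variables give a correspondence from $X$ to a product $E_1\times E_2$ of elliptic curves; the curve $C_+$ goes to cycles built from $E_1\times\{q\}$ for one fixed $q\in E_2$; if $C_+$ were a ccc, $q$ would be torsion; and $q$ is not torsion.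

## 4. Two plane sections inside $C_{en}$

Write $f=x_0^4+x_1^4$ and $\gamma=x_2^4+5x_2^2x_3^2+x_3^4$. Both are square-free; for $\gamma$, the quadratic $t^2+5t+1$ in $t=x_3^2/x_2^2$ has discriminant $21\ne0$ and nonzero roots. By Euler's formula a nonzero point where the gradient of a binary form vanishes is a multiple root, so $\nabla f$ and $\nabla\gamma$ vanish only at $0$, and $X=\{f=\gamma\}$ is smooth. It is a K3 surface with $L^2=4$. If $L=kM$ with $k\ge2$, then $k^2M^2=4$ forces $k=2$, $M^2=1$, impossible in an even lattice. So $L$ is primitive and $g=3$.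

**Step 1: exhibit a square.** The purpose is to find plane sections with two nodes. Completing the square,
$$X:\quad Q=\Big(x_3^2+\tfrac52x_2^2\Big)^2,\qquad Q=x_0^4+x_1^4+\tfrac{21}4x_2^4 .$$
Let $D=\{Q=0\}\subset\mathbb P^2$, a smooth quartic. Since $x_3^2+\frac52x_2^2$ vanishes on $x_3=\pm\lambda x_2$, the curve $C_\pm$ is $\{x_3=\pm\lambda x_2,\ Q=0\}\cong D$, which is smooth.

**Step 2: the singular points of $\Gamma_d$.** For general $d\in D$ the tangent line $T_d$ meets $D$ in $2d$ and two further distinct points, and $x_2(d)\neq0$. Let $\Pi_d$ be the plane spanned by $(0:0:0:1)$ and $T_d$, and $\Gamma_d=X\cap\Pi_d$. Choose coordinates $(s:u)$ on $T_d$ with $d=\{s=0\}$. Then $Q|_{T_d}=s^2h$ with $h$ having distinct roots and $h(d)\ne0$. With $l=x_2|_{T_d}$ and $V=x_3^2+\frac52l^2$ we get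
$$\Gamma_d=\{G=0\},\qquad G=V^2-s^2h,\qquad \partial_{x_3}G=4x_3V .$$
At a singular point, $x_3V=0$.

Suppose $V=0$. The point is not $(0:0:1)$, where $V=1$. The equations $\partial_sG=\partial_uG=0$ become $\partial_s(s^2h)=\partial_u(s^2h)=0$, so $(s:u)$ is a multiple root of $s^2h$, that is, $s=0$. Then $x_3=\pm\lambda\,l(d)\neq0$. In the chart $u=1$ we have $\partial_{x_3}V=2x_3\ne0$, so $(V,s)$ are local coordinates, and $V^2-s^2h$ with $h\ne0$ is a node. Conversely both points are singular.

Suppose $x_3=0$. Then the binary quartic $G(s,u,0)=\frac{25}4l^4-Q|_{T_d}=-(x_0^4+x_1^4-x_2^4)|_{T_d}$ has a multiple root, so $T_d$ is tangent to the smooth quartic $D'=\{x_0^4+x_1^4=x_2^4\}$. If this happened for infinitely many $d$, the dual curves $D^\vee$ and $D'^\vee$, both irreducible, would coincide, and biduality would give $D=D'$, which is false. So it does not happen for general $d$.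

**Step 3: $\Gamma_d$ is a nodal elliptic curve.** For general $d$, the plane quartic $\Gamma_d$ has exactly two singular points, the nodes
$$z_\pm(d)=(x_0:x_1:x_2:\pm\lambda x_2)(d)\in C_\pm .$$
It is reduced. If it were reducible, its components would meet transversally in at least $3$ points (degrees $1+3$ give $3$, degrees $2+2$ give $4$, and finer splittings give more), all of them nodes. So $\Gamma_d$ is integral, of geometric genus $3-2=1$. As $d$ varies, $z_\pm(d)$ is dense in $C_\pm$. Hence $C_\pm\subset C_{en}$.

## 5. From the quartic to a product of two elliptic curves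

**Step 1: the correspondence.** The purpose is a homomorphism from $\mathrm{CH}_0(X)$ to $\mathrm{CH}_0$ of an abelian surface. Recall that for smooth projective $Y,Y'$ a cycle $W$ on $Y\times Y'$ of dimension $\dim Y$ defines $W_*:\mathrm{CH}_0(Y)\to\mathrm{CH}_0(Y')$, and if $W\to Y$ is finite étale over a neighborhood of $\xi$, then $W_*[\xi]$ is the sum of the images in $Y'$ of the points of $W$ over $\xi$.

Let $E_1: w^2=x^4+1$ and $E_2: w^2=\gamma(1,y)=y^4+5y^2+1$ (smooth projective models), with involutions $\iota_i:w\mapsto-w$. Choose origins $o_i$ with $w(o_i)=0$. Then $\iota_i$ fixes $o_i$ and acts by $-1$ on the holomorphic differential, so $\iota_i=-1$. Put $A=E_1\times E_2$. On the open set $X^o=\{x_0x_2f\neq0\}$ let $x=x_1/x_0$, $y=x_3/x_2$, $\tau=x_2/x_0$, so that $1+x^4=\tau^4\gamma(1,y)$ and none of $\tau$, $1+x^4$, $\gamma(1,y)$ vanishes. Set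
$$W^o=\{(\xi,(p,q))\in X^o\times A:\ x(p)=x,\ y(q)=y,\ w(p)w(q)=\tau^2\gamma(1,y)\}.$$
It is closed in $X^o\times A$. Given $\xi$, choose $w(p)=\pm\sqrt{1+x^4}\ne0$. Then $w(q)=\tau^2\gamma(1,y)/w(p)$ is determined, and $w(q)^2=\tau^4\gamma(1,y)^2/(1+x^4)=\gamma(1,y)$, as it should be. So $W^o\to X^o$ is finite étale of degree $2$ with fibers $\{(p,q),(\iota_1p,\iota_2q)\}$. The closure $W\subset X\times A$ satisfies, for $\xi\in X^o$,
$$W_*[\xi]=[(p,q)]+[(-p,-q)]. \tag{2}$$

**Step 2: what happens to $C_+$.** Fix $q\in E_2$ with $y(q)=\lambda$. Then $w(q)^2=\lambda^4+5\lambda^2+1=\frac{25}4-\frac{25}2+1=-\frac{21}4\ne0$. For $p\in E_1$ with $x(p)\ne\infty$ and $w(p)\neq0$ choose $\tau$ with $\tau^2=w(p)/w(q)$. The point $\xi=(1:x(p):\tau:\lambda\tau)$ lies on $X$, since $\tau^4\gamma(1,\lambda)=w(p)^2=1+x(p)^4$. It lies in $C_+\cap X^o$, and $w(p)w(q)=\tau^2w(q)^2=\tau^2\gamma(1,\lambda)$. So (2) applies with this $p$ and $q$. If $C_+$ is a ccc, then $[(p,q)]+[(-p,-q)]$ is the same element of $\mathrm{CH}_0(A)$ for all $p$ outside a finite set.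

**Step 3: simplify the cycle.** The external product $\mathrm{CH}_0(E_1)\times\mathrm{CH}_0(E_2)\to\mathrm{CH}_0(A)$ is bilinear. In $\mathrm{CH}_0(E_i)$ we have $[-p]-[o_i]=-([p]-[o_i])$. Write $[p]=a+[o_1]$ and $[q]=b+[o_2]$ with $a=[p]-[o_1]$, $b=[q]-[o_2]$. Then
$$[(p,q)]+[(-p,-q)]=(a+[o_1])\times(b+[o_2])+(-a+[o_1])\times(-b+[o_2])=2\,a\times b+2[(o_1,o_2)].$$
So if $C_+$ is a ccc, then
$$2([p]-[o_1])\times([q]-[o_2])\in\mathrm{CH}_0(E_1\times E_2)\ \text{ is constant for $p$ in a nonempty open subset of }E_1. \tag{3}$$
If $q$ is torsion of order $m$, the class in (3) is killed by $m$ for every $p$. So any contradiction must use arithmetic of $q$.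

## 6. Condition (3) forces $q$ to be torsion

**Lemma 1.** Let $K\subset M$ be fields of characteristic $0$, $Y$ a projective $K$-variety, and $\alpha\in\mathrm{CH}_0(Y)$ with $\alpha_M=0$ in $\mathrm{CH}_0(Y_M)$. Then $\alpha$ is torsion.

*Proof.* A rational equivalence over $M$ uses finitely many curves and functions, so it is defined over a finitely generated extension of $K$, the function field of an integral $K$-variety $S$. After shrinking $S$ it is smooth, and $\alpha\times S=0$ in the Chow group of $Y\times S$. Choose a closed point $s\in S$, with residue field of degree $n$ over $K$. Pulling back along the regular embedding $Y\times s\to Y\times S$ gives $\alpha_{\kappa(s)}=0$, and pushing forward to $Y$ gives $n\alpha=0$. $\square$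

**Proposition 2.** Let $E_1,E_2$ be elliptic curves over $\overline{\mathbb Q}$ with origins $o_1,o_2$ and $\mathrm{Hom}(E_1,E_2)=0$, and let $q\in E_2(\overline{\mathbb Q})$. If (3) holds, then $q$ is torsion.

*Proof.* **Step 1: from constant to zero.** The map $\kappa:E_1\to\mathrm{CH}_0(A)$, $\kappa(p)=2([p]-[o_1])\times([q]-[o_2])$, is a group homomorphism. It is constant on a nonempty open $U\subset E_1$. Every $p\in E_1$ is a difference of two elements of $U$, because $U\cap(U+p)\ne\emptyset$. So $\kappa=0$.

**Step 2: from points to a cycle on the total space.** This is the argument of Bloch–Srinivas. Let $\Delta\subset E_1\times E_1$ be the diagonal, $T=\Delta-E_1\times\{o_1\}$, and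
$$Z=T\times([q]-[o_2])\quad\text{on } E_1\times A=E_1\times E_1\times E_2 .$$
Its restriction to $\{p\}\times A$ is $([p]-[o_1])\times([q]-[o_2])$. All of this is defined over $\overline{\mathbb Q}$. Let $K=\overline{\mathbb Q}(E_1)$. A point $p\in E_1(\mathbb C)$ that is not algebraic maps to the generic point of $E_1$ over $\overline{\mathbb Q}$, so it gives an embedding $K\subset\mathbb C$, and the generic fiber $Z_K\in\mathrm{CH}_0(A_K)$ becomes $([p]-[o_1])\times([q]-[o_2])$ in $\mathrm{CH}_0(A_{\mathbb C})$. By Step 1 twice this class is $0$. By Lemma 1 some $N\ge1$ satisfies $NZ_K=0$. Now $\mathrm{CH}_0(A_K)$ is the direct limit of $\mathrm{CH}_1(U\times A)$ over nonempty open $U\subset E_1$. So $NZ$ vanishes on $U\times A$ for some $U$, and by the localization sequence it comes from the finitely many fibers over $E_1\setminus U$. Extending scalars to $\mathbb C$,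
$$NZ=\sum_i\{p_i\}\times D_i\quad\text{in }\mathrm{CH}_1(E_1\times A),\qquad D_i\in\mathrm{CH}_1(A)=\mathrm{Pic}(A). \tag{4}$$

**Step 3: use $\mathrm{Hom}(E_1,E_2)=0$.** Recall $\mathrm{Pic}(E_1\times E_2)=\mathrm{pr}_1^*\mathrm{Pic}(E_1)\oplus\mathrm{pr}_2^*\mathrm{Pic}(E_2)\oplus\mathrm{Hom}(E_1,E_2)$. So $D_i=\delta_i\times E_2+E_1\times\varepsilon_i$ with $\delta_i\in\mathrm{Pic}(E_1)$ and $\varepsilon_i\in\mathrm{Pic}(E_2)$.

**Step 4: a functional that kills the right side of (4).** Let $\Theta(\alpha)=\mathrm{pr}_{E_2*}\big((T\times E_2)\cdot\alpha\big)\in\mathrm{CH}_0(E_2)$ for $\alpha\in\mathrm{CH}_1(E_1\times E_1\times E_2)$.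

* $\Theta(\{p_i\}\times E_1\times\varepsilon_i)=\deg\big(T\cdot(\{p_i\}\times E_1)\big)\,\varepsilon_i=(1-1)\varepsilon_i=0$.
* $\Theta(\{p_i\}\times\delta_i\times E_2)=0$, since $T\cdot(\{p_i\}\times\delta_i)\in\mathrm{CH}^3(E_1\times E_1)=0$.
* $\Theta(Z)=\deg(T\cdot T)\,([q]-[o_2])=-2([q]-[o_2])$, since $\Delta^2=0$, $\Delta\cdot(E_1\times\{o_1\})=1$ and $(E_1\times\{o_1\})^2=0$.

So $2N([q]-[o_2])=0$ in $\mathrm{CH}_0(E_2)$. Summing in the group $E_2$ gives $2Nq=0$. $\square$

## 7. A point of infinite order

We return to $E_1:w^2=x^4+1$, $E_2:w^2=y^4+5y^2+1$ and $y(q)=\lambda$, $\lambda^2=-\frac52$.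

**Step 1: $\mathrm{Hom}(E_1,E_2)=0$.** The automorphism $(x,w)\mapsto(ix,w)$ of $E_1$ fixes $(0,1)$ and acts by $i$ on $dx/w$, so $E_1$ has complex multiplication. The formula $\psi(y,w)=(s,Y)=(y^2,yw)$ defines a nonconstant morphism from $E_2$ to
$$E'':\ Y^2=s^3+5s^2+s .$$
For $Y^2=s^3+as^2+bs$ one has $j=256(a^2-3b)^3/(b^2(a^2-4b))$, so $j(E'')=256\cdot22^3/21$. Since $3\nmid256\cdot22^3$, this rational number is not an integer, hence not an algebraic integer, while $j$-invariants of curves with complex multiplication are algebraic integers. So $E''$, and the isogenous curve $E_2$, have no complex multiplication. An isogeny would preserve this property, so $\mathrm{Hom}(E_1,E_2)=0$.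

**Step 2: pass from $q$ to a point on $E''$.** The point $\psi(o_2)$ has $Y=0$, so it is $2$-torsion on $E''$. The map $\psi$ is a homomorphism followed by translation by $\psi(o_2)$. So if $q$ is torsion in $(E_2,o_2)$, then $P=\psi(q)$ is torsion in $E''$. Here $s(P)=\lambda^2=-\frac52$.

**Step 3: double $P$ and apply Nagell–Lutz.** By the duplication formula,
$$s(2P)=\frac{(s^2-1)^2}{4(s^3+5s^2+s)}\Big|_{s=-5/2}=\frac{441/16}{105/2}=\frac{21}{40}.$$
The substitution $\mathsf x=210s$, $\mathsf y=210^{3/2}Y$ identifies $E''$ with $\mathsf y^2=\mathsf x^3+1050\mathsf x^2+44100\mathsf x$. There $\mathsf x(2P)=\frac{441}4$ and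
$$64\,\mathsf y(2P)^2=441^3+4\cdot1050\cdot441^2+16\cdot44100\cdot441=441\cdot2752281=21^2\cdot1659^2=34839^2,$$
so $2P=(\frac{441}4,\pm\frac{34839}8)$. This is a rational point with non-integral coordinates on a Weierstrass equation over $\mathbb Z$. By Nagell–Lutz it has infinite order. So $P$ and $q$ are not torsion.

**Step 4: end of the proof of Theorem A.** The curves $E_i$ and the points $o_i,q$ are defined over $\overline{\mathbb Q}$. If $C_+$ were a ccc, then (3) would hold and Proposition 2 would make $q$ torsion. So $C_+$ is not a ccc. The automorphism $\theta:x_3\mapsto-x_3$ of $X$ exchanges $C_+$ and $C_-$, so $C_-$ is not a ccc either. Since $C_{en}\supset C_\pm$, it is not a ccc. $\blacksquare$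

From now on this surface is called $X_0$.

## 8. The condition $[z]=c$ in families

To pass to very general surfaces, we need to know that having class $c$ is a countable union of closed conditions.

**Lemma 3.** Let $\mathcal X\subset\mathbb P^N\times B\to B$ be a smooth projective family of K3 surfaces, $T$ an irreducible variety over $B$, and $z:T\to\mathcal X$ a $B$-morphism. Then $\{t\in T:[z(t)]=c_{X_{b(t)}}\}$ is a countable union of closed subsets.

*Proof.* **Step 1: reduce to countably many points.** All data are defined over a countable algebraically closed field $k\subset\mathbb C$; write $T_k$, and so on, for the models. The scheme $T_k$ has only countably many points. For $\tau\in T_k$ let $X_\tau$ be the fiber over $\kappa(\tau)$ and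
$$\zeta_\tau=e[z(\tau)]-c_1(\mathcal O(1))^2\in\mathrm{CH}_0(X_\tau),$$
where $e$ is the degree of the fibers. If $t\in T(\mathbb C)$ maps to $\tau$, the base change of $\zeta_\tau$ to $\mathbb C$ is $e([z(t)]-c_{X_t})$ by (BV). If $\zeta_\tau$ is torsion, then $[z(t)]=c_{X_t}$ by (R). If $[z(t)]=c_{X_t}$, then $\zeta_\tau$ is torsion by Lemma 1. So the condition holds at $t$ if and only if $\zeta_\tau$ is torsion.

**Step 2: the condition passes to the closure.** Let $\zeta_\tau$ be torsion and $\tau'\in\overline{\{\tau\}}$, $\tau'\ne\tau$. The local ring of $\overline{\{\tau\}}$ at $\tau'$ is a Noetherian local domain with fraction field $\kappa(\tau)$. It is dominated by a discrete valuation ring with the same fraction field, whose residue field $\kappa'$ contains $\kappa(\tau')$. Specialization of Chow groups (Fulton, *Intersection Theory*, §20.3) is a homomorphism $\mathrm{CH}_0(X_\tau)\to\mathrm{CH}_0(X_{\kappa'})$ compatible with sections and Chern classes. It sends $\zeta_\tau$ to the base change of $\zeta_{\tau'}$ to $\kappa'$. So that base change is torsion, and $\zeta_{\tau'}$ is torsion by Lemma 1.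

Hence the set in question is the union of the closed subsets $(\overline{\{\tau\}})_{\mathbb C}$ over the countably many $\tau$ with $\zeta_\tau$ torsion. $\square$

*First use.* Take $B$ a point, $X=X_0$ and $T=C_+$. As $C_+$ is not a ccc, the set of $x\in C_+$ with $[x]=c_{X_0}$ is a countable union of proper closed, hence finite, subsets. So for all but countably many $d\in D$ we have $[z_+(d)]\ne c_{X_0}$, and then also $[z_-(d)]=\theta_*[z_+(d)]\neq c_{X_0}$.

## 9. Deforming nodal curves with $g-1$ marked nodes

The second tool moves a nodal curve, with enough marked nodes, to nearby K3 surfaces. The partial normalization of a nodal curve at a set $\Sigma$ of nodes separates the branches at the points of $\Sigma$ only. For a triangle of three lines in the plane, partial normalization at one vertex gives a connected chain, and at two vertices it gives a disconnected curve.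

**Lemma 4.** Let $X_{b_0}$ be a member of a family as in Lemma 3 over $B$ smooth at $b_0$, with a line bundle class $H$ extending over $B$. Let $C_0\in|H|$ on $X_{b_0}$ be a connected reduced nodal curve, $H^2=2h-2$. Let $\Sigma=\{x_1,\dots,x_\delta\}$ be a set of $\delta=h-1$ nodes such that the partial normalization $\tilde C$ at $\Sigma$ is connected. In
$$\mathcal S=\{(b,C,y_1,\dots,y_\delta):C\in|H_b|,\ y_i\in\mathrm{Sing}(C)\text{ distinct}\}$$
the (reduced) germ at $(b_0,C_0,\Sigma)$ is smooth of dimension $\dim B+1$ and submersive over $B$. So there is a unique irreducible component $V\subset\mathcal S$ through this point, and $V$ dominates $B$.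

*Proof.* **Step 1: the space of all curves is smooth.** From $0\to\mathcal O(-C_0)\to\mathcal O\to\mathcal O_{C_0}\to0$ and $H^1(\mathcal O)=0$ we get $h^1(H)=h^1(\mathcal O(-C_0))=h^0(\mathcal O_{C_0})-1=0$. Also $h^2(H)=h^0(-H)=0$, so $h^0(H)=h+1$. These vanishings persist nearby. So near $C_0$ the space $\mathbf P$ of pairs $(b,C)$, $C\in|H_b|$, is smooth over $B$ of relative dimension $h$.

**Step 2: equations for $\mathcal S$.** Near $x_i$, a local equation of $C_p$, $p\in\mathbf P$, has by the implicit function theorem a unique critical point $y_i(p)$; it is nondegenerate. Let $e_i(p)$ be the critical value. The curve $C_p$ is singular near $x_i$ if and only if $e_i(p)=0$, and then its only singularity there is a node at $y_i(p)$. So the germ of $\mathcal S$ is $\{e_1=\dots=e_\delta=0\}\subset\mathbf P$.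

**Step 3: the differentials are independent.** The tangent space of $|H|$ at $C_0$ is $H^0(H)/\langle s_{C_0}\rangle=H^0(C_0,H|_{C_0})=H^0(\omega_{C_0})$, because $H^1(\mathcal O)=0$ and by adjunction. Along a direction $s$, the derivative of the critical value is $s(x_i)$, since the motion of the critical point contributes nothing to first order. So $de_i$ is evaluation at $x_i$. The common kernel is $H^0(\omega_{C_0}\otimes I_\Sigma)=H^0(\tilde C,\omega_{\tilde C})$, because the conductor of a node is its maximal ideal. As $\tilde C$ is connected, this has dimension $p_a(\tilde C)=h-\delta=1$, while $h^0(\omega_{C_0})=h$. So $de_1,\dots,de_\delta$ have rank $h-1=\delta$ already along the fiber of $\mathbf P\to B$. The germ is smooth of dimension $\dim B+h-\delta=\dim B+1$ and submersive over $B$. $\square$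

We shall glue elliptic curves to rational curves, and for this we need transversality.

**Lemma 5.** Let $(\Gamma_t)_{t\in T}$ be a non-constant family of nodal elliptic curves on $X$ over a smooth connected curve (or disc) $T$, with the nodes given by sections over $T$. Let $R\subset X$ be a smooth irreducible curve, $R\neq\Gamma_t$ for all $t$. For all but countably many $t$, the normalization $\nu_t:E_t\to X$ of $\Gamma_t$ is transverse to $R$ at every point of $\nu_t^{-1}(R)$.

*Proof.* **Step 1: one map for the whole family.** By the Morse lemma with parameters the family near a node is $\{ab=0\}\times T$. So the curves can be normalized simultaneously: there is a smooth family $\mathcal E\to T$ and $\Phi:\mathcal E\to X$ restricting to the immersions $\nu_t$.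

**Step 2: $\Phi$ is a local isomorphism for most $t$.** The normal bundle $N_{\nu_t}=\nu_t^*T_X/T_{E_t}$ is a line bundle isomorphic to $\omega_{E_t}\cong\mathcal O_{E_t}$. Lifting $\partial_t$ locally to $\mathcal E$ and applying $d\Phi$ gives a well-defined section of $N_{\nu_t}$. If it vanished for all $t$, then $\Phi$ would have rank $1$ everywhere, nearby curves $\Gamma_t$ would share an arc, and $\Gamma_t$ would be constant. So it is nonzero for $t$ outside a discrete set. A nonzero section of a trivial line bundle on $E_t$ has no zeros, so for these $t$ the differential of $\Phi$ is an isomorphism along $E_t$. Discard the other $t$.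

**Step 3: read off transversality.** Now $\Phi^{-1}(R)$ is a smooth curve, and no component of it is a fiber $E_t$, as $\Gamma_t\ne R$. The map $\nu_t$ is transverse to $R$ at $p$ if and only if $E_t$ is transverse to $\Phi^{-1}(R)$ at $p$, that is, if and only if $\Phi^{-1}(R)\to T$ is étale at $p$. This proper map is ramified over a discrete set only. $\square$

## 10. Families of K3 surfaces, and reduction to one curve in each genus

**The families.** Let $A$ be an ample class on $X$. By Saint-Donat, $3A$ is very ample; embed $X\subset\mathbb P^N$ by $|3A|$. Let $U_A$ be the open part of the Hilbert scheme parametrizing K3 surfaces embedded by the complete linear system of $3A_t$, where $A_t$ is a class deforming $A$. We check that it is smooth at $X$. Write $P=\mathbb P^N$ and let $N_X$ be the normal bundle. The Euler sequence and $H^1(\mathcal O_X(1))=H^2(\mathcal O_X(1))=0$ give $H^1(T_P|_X)\cong H^2(\mathcal O_X)$. The composite $H^1(T_X)\to H^1(T_P|_X)\cong H^2(\mathcal O_X)\cong\mathbb C$ is cup product with $c_1(\mathcal O(1))\neq0$, which is surjective by Serre duality. Since $H^2(T_X)\cong H^0(\Omega_X)^\vee=0$,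 the sequence $0\to T_X\to T_P|_X\to N_X\to0$ gives $H^1(N_X)=0$. So $U_A$ is smooth, and the image of $H^0(N_X)\to H^1(T_X)$ is the kernel of cup product with $c_1(A)$, that is, all first-order deformations that keep $A$ of type $(1,1)$. By local Torelli, $U_A$ is locally submersive onto the period domain of $A^\perp$.

For $D\in NS(X)\setminus\mathbb QA$ let $B_{A,D}$ be the component of the relative Picard scheme over $U_A$ through $(X,D)$. As $H^1(\mathcal O_X)=0$, it is locally the locus in $U_A$ where $D$ stays of type $(1,1)$. The lattice $\langle A,D\rangle$ is nondegenerate by the Hodge index theorem. So $B_{A,D}$ is smooth at $(X,D)$ and locally submersive onto the period domain of $\langle A,D\rangle^\perp$. Each class outside $\mathbb Q\langle A,D\rangle$ is of type $(1,1)$ only on a proper analytic subset. Hence near $(X,D)$, outside countably many proper analytic subsets, $\mathrm{Pic}$ equals the saturation of $\langle A,D\rangle$ in $NS(X)$.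

If $H$ is ample and primitive of genus $g$, we take for $U_H$ all K3 surfaces embedded by the triple of an ample primitive class of genus $g$. It maps onto the moduli space $M_g$, with the orbits of $PGL_{N+1}$ as fibers. It is irreducible: components of the smooth variety $U_H$ are disjoint and invariant under the connected group $PGL_{N+1}$, so they have disjoint open images in $M_g$, which is irreducible. Outside countably many proper closed subsets of $U_H$ (the closures of the non-dense images of components of the relative Picard scheme), $\mathrm{Pic}=\mathbb ZH$.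

**Proposition 6.** Suppose there are a polarized K3 surface $(X_1,H)$ of genus $g$ ($H$ ample and primitive), a connected reduced nodal curve $C_1\in|H|$, and a set $\Sigma$ of $g-1$ nodes of $C_1$ with connected partial normalization, such that some $x_1\in\Sigma$ has $[x_1]\ne c_{X_1}$. Then the conclusion of Theorem B holds for $g$.

*Proof.* **Step 1: bad loci in $V$ are small.** Apply Lemma 4 over $B=U_H$. It gives an irreducible $V$ of dimension $\dim U_H+1$ dominating $U_H$, so over a dense open set the fibers $V_b$ are nonempty of dimension $1$. By Lemma 3 applied to $y_1:V\to\mathcal X$, the set $\{v\in V:[y_1(v)]=c\}$ is a countable union of closed subsets. They miss the point $(X_1,C_1,\Sigma)$, so they are proper. The locus where $C_v$ is not nodal (reduced with at most nodes) is closed and proper for the same reason. A proper closed subset of $V$ has dimension at most $\dim U_H$, so it meets $V_b$ in a finite set for all $b$ outside a proper closed subset of $U_H$.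

**Step 2: very general $b\in U_H$.** Outside a countable union of proper closed subsets $Z_i\subset U_H$ we have $\mathrm{Pic}(X_b)=\mathbb ZH$, so every curve in $|H|$ is integral, and for all but countably many $v\in V_b$ the curve $C_v$ is integral and nodal with at least $g-1$ nodes and $[y_1(v)]\ne c$. Its geometric genus is at most $1$. An integral curve has finitely many singular points, so $V_b\to|H_b|$ is finite-to-one. A K3 surface contains only countably many rational curves, so for all but countably many $v\in V_b$ the geometric genus is exactly $1$. Such a $C_v$ is a nodal elliptic curve with a node of class different from $c$. So $C_{en}$ is nonempty and not a ccc.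

**Step 3: descend to $M_g$.** Let $Z_i'=\bigcap_{\sigma\in PGL_{N+1}}\sigma Z_i$. It is closed and invariant, so its image in $M_g$ is a proper closed subset. If $b\notin\bigcup Z_i'$, then for each $i$ the set $\{\sigma:\sigma b\in Z_i\}$ is a proper closed subset of $PGL_{N+1}$, so some $\sigma$ has $\sigma b\notin\bigcup Z_i$. By Step 2 the conclusion holds for $\sigma b$, hence for the isomorphic polarized surface at $b$. $\square$

**Theorem B for $g=3$.** Choose a general $d$ with $[z_+(d)]\ne c_{X_0}$ (Section 8). The partial normalization of $\Gamma_d$ at $\{z_\pm(d)\}$ is a smooth elliptic curve. Proposition 6 applies to $(X_0,L,\Gamma_d,\{z_\pm(d)\})$.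

For $g\geq4$ we want to attach rational curves to $\Gamma_d$. If $R$ is a smooth rational curve with $L\cdot R=d_0$, then
$$(L+R)^2=2d_0+2,\qquad (L+R)\cdot R=d_0-2. \tag{5}$$
So $L+R$ has genus $d_0+2$. A line ($d_0=1$) gives genus $3$ again and a negative intersection number. For $d_0=2$ the genus is $4$, but $L+R$ is not ample. For $d_0\ge3$ the class $L+R$ is ample, but we need a smooth rational curve of every degree $d_0\ge3$, on a surface where we still control the class of a node. So genus $4$ needs a separate argument.

## 11. Sixteen lines, and genus four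

The form $f$ has four zeros $P_1,\dots,P_4$ on the line $x_2=x_3=0$, and $\gamma$ has four zeros $Q_1,\dots,Q_4$ on the line $x_0=x_1=0$. The lines $\ell_{ij}=\overline{P_iQ_j}$ lie on $X_0$, since $f$ and $\gamma$ vanish on them. We have $\ell_{ij}^2=-2$. Two distinct lines sharing an index in the same position meet in one point ($P_i$ or $Q_j$). Otherwise their four points span $\mathbb P^3$ and the lines are disjoint. The plane given by the $i$-th linear factor of $f$ cuts out $\gamma=0$, that is, $L=\sum_j\ell_{ij}$; similarly $L=\sum_i\ell_{ij}$.

The class $L-\ell_{ab}$ has square $4-2-2=0$ and degree $3$. It is nef: the residual curves of planes through $\ell_{ab}$ can only have $\ell_{ab}$ as a fixed curve, and the plane with section $\sum_j\ell_{aj}$ has residual curve $\sum_{j\neq b}\ell_{aj}$, which does not contain $\ell_{ab}$.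

**Step 1: the classes.** Put $H=L+\ell_{21}+\ell_{22}$. Then $H^2=4+4-2=6$ and $H\cdot\ell_{21}=H\cdot\ell_{22}=1-2+1=0$, so $H$ is nef, but not ample, on $X_0$. Put $A=2L-\ell_{33}=L+(L-\ell_{33})$, which is ample plus nef, hence ample. Then $A^2=16-4-2=10$, and $H\cdot A=H\cdot L+H\cdot(L-\ell_{33})=6+5=11$. The lattice $\langle H,A\rangle$ has determinant $60-121=-61$, which is square-free, so it is primitive in $NS(X_0)$. Its elements orthogonal to $H$ are the multiples of $11H-6A$, whose square is $726-1452+360=-366$. So there is no $(-2)$-class in $\langle H,A\rangle$ orthogonal to $H$.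

**Step 2: the nodal curve.** Let $C_0=\Gamma_d+\ell_{21}+\ell_{22}\in|H|$, for general $d$ with $[z_\pm(d)]\ne c_{X_0}$. The family $\Gamma_d$ is not constant since its nodes move, so by Lemma 5 the curve $\Gamma_d$ is transverse to both lines. The nodes $z_\pm(d)$ move on $C_\pm$, so they avoid the lines. Finally $P_2=\ell_{21}\cap\ell_{22}\notin\Gamma_d$: otherwise the projection of $P_2$ to $\mathbb P^2$ would lie on $T_d$, and a point lies on only finitely many tangent lines of $D$. So $C_0$ is nodal, with nodes $z_\pm(d)$, one point of $\Gamma_d\cap\ell_{21}$, one of $\Gamma_d\cap\ell_{22}$, and $P_2$. Take $\Sigma=\{z_+(d),z_-(d),\Gamma_d\cap\ell_{22}\}$. In the partial normalization the elliptic curve still meets $\ell_{21}$, which still meets $\ell_{22}$. So it is connected. Here $h=4$ and $\delta=3$.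

**Step 3: deform until $H$ is ample.** Apply Lemma 4 over $B_{A,H}$. In a small ball of the smooth germ of $V$, pick $v$ outside countably many proper analytic subsets, such that $X''=X_{b(v)}$ has the following properties:

* $\mathrm{Pic}(X'')=\langle A,H\rangle$;
* $[y_1(v)]\ne c_{X''}$, where $y_1$ is the node specializing to $z_+(d)$ (the closed sets of Lemma 3 miss the base point, so they are proper);
* every class of $\langle A,H\rangle$ effective on $X''$ is effective on $X_0$. Indeed, for each class effectivity is a closed analytic condition over the ball, and for a class not effective on $X_0$ it fails at the base point. There are countably many classes.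

By the last point $H$ is nef on $X''$. An integral curve $C$ with $H\cdot C=0$ would have $C^2<0$ by the Hodge index theorem, so $C^2=-2$, and Step 1 excludes this. So $H$ is ample by Nakai–Moishezon, and it is primitive as part of a basis of $\mathrm{Pic}(X'')$. Near $C_0$ the curve $C_v$ is nodal, and its partial normalization at the $y_i(v)$ is connected, because these partial normalizations form a flat family and $h^0(\mathcal O)=1$ is an open condition. Proposition 6 applies to $(X'',H,C_v)$ and proves Theorem B for $g=4$.

## 12. Rational curves of degree $g-2$, and genus at least five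

Put $d_0=g-2\ge3$. We first find a lattice class $r$ that looks like a rational curve of degree $d_0$, and then deform $X_0$ until it is one.

**Step 1: the class.** We seek $r\in NS(X_0)$ with $r^2=-2$, $L\cdot r=d_0$ and $\langle L,r\rangle$ primitive. Let $F=L-\ell_{11}$, $S=\ell_{22}$, $n(x,y)=x^2-xy+y^2$, and
$$w=u\,\ell_{13}+v\,\ell_{14}+u'\ell_{31}+v'\ell_{41},\qquad a=n(u,v)+n(u',v'),\qquad r=S+aF+w .$$
Each of $\ell_{13},\ell_{14},\ell_{31},\ell_{41}$ meets $\ell_{11}$ once and is disjoint from $\ell_{22}$. So $F^2=0$, $F\cdot S=1$, $w\cdot F=w\cdot S=0$. Among these four lines only the pairs $\ell_{13},\ell_{14}$ and $\ell_{31},\ell_{41}$ meet, so $w^2=-2a$. Therefore $r^2=-2+2a-2a=-2$, and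
$$L\cdot r=1+3a+u+v+u'+v'=1+\varphi(u,v)+\varphi(u',v'),\quad \varphi(u,v)=3n(u,v)+u+v=\tfrac13\big(n(3u+1,3v+1)-1\big),$$
because $n(3u+1,3v+1)=9n(u,v)+3u+3v+1$. So $L\cdot r=d_0$ means
$$3d_0-1=n(x,y)+n(x',y'),\qquad (x,y)=(3u+1,3v+1),\ (x',y')=(3u'+1,3v'+1). \tag{6}$$

*Solving (6) without congruences.* Since $n(\alpha+\beta,2\beta)=\alpha^2+3\beta^2$, it suffices that $\alpha^2+\alpha'^2+3\beta^2+3\beta'^2$ represents all positive integers. This is due to Ramanujan. It also follows from Bhargava's 15-theorem, by which one needs only to represent $1$, $2=1+1$, $3=3$, $5=1+1+3$, $6=3+3$, $7=4+3$, $10=9+1$, $14=1+1+3\cdot4$, $15=9+3+3$.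

*Arranging the congruences.* Modulo $3$, $n(x,y)\equiv(x+y)^2\in\{0,1\}$, and $3d_0-1\equiv2$, so $x+y\not\equiv0$ and $x'+y'\not\equiv0$. The maps $-1$ and $(x,y)\mapsto(-y,x-y)$ preserve $n$ and generate a group of order $6$. The second map sends $(1,1)\mapsto(-1,0)\mapsto(0,-1)\mapsto(1,1)$. With signs we obtain all six classes modulo $3$ with $x+y\not\equiv0$. So each pair can be moved to be congruent to $(1,1)$.

*Example.* For $g=5$, $d_0=3$: $8=n(1,-2)+n(1,1)=7+1$, so $u=u'=v'=0$, $v=-1$, $a=1$, and $r=\ell_{22}+L-\ell_{11}-\ell_{14}$, with $L\cdot r=1+4-1-1=3$. On $X_0$ itself $r\cdot\ell_{22}=-2+1=-1$, so every effective divisor of class $r$ contains $\ell_{22}$ and $r$ is not the class of an integral curve. This is why we must deform.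

*Primitivity.* Note first that $\langle L,r\rangle$ has determinant $-8-d_0^2\ne0$. Suppose a prime $p$ divides $\alpha L+\beta r$ in $NS(X_0)$ with $(\alpha,\beta)\not\equiv(0,0)\bmod p$. As $L\cdot F=3$ and $r\cdot F=1$, pairing with $F$ gives $\beta\equiv-3\alpha$. So $\alpha\not\equiv0$ and $p\mid L-3r$. Each of $\ell_{12},\ell_{13},\ell_{14}$ has intersection $0$ with $F$, and one computes
$$(L-3r)\cdot\ell_{12}=-2-3(u+v),\quad (L-3r)\cdot\ell_{13}=1+6u-3v,\quad (L-3r)\cdot\ell_{14}=1+6v-3u .$$
The first number is not divisible by $3$, so $p\ne3$. Subtracting it from the other two gives $3(1+3u)$ and $3(1+3v)$, so $p\mid1+3u$ and $p\mid1+3v$. The same computation with $\ell_{21},\ell_{31},\ell_{41}$ gives $p\mid1+3u'$ and $p\mid1+3v'$. By (6), $p\mid3d_0-1$. But also $p\mid(L-3r)\cdot L=4-3d_0$, so $p\mid3$, a contradiction.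

**Step 2: an intermediate surface $X'$.** The purpose is to make the Picard group as small as possible while keeping the elliptic curves. Fix a general $d$ with $[z_\pm(d)]\ne c_{X_0}$. Apply Lemma 4 over $B_{L,r}$ to the class $L$, the curve $\Gamma_d$ and the nodes $\{z_\pm(d)\}$; here $h=3$ and $\delta=2$. In a small ball of the germ of $V$, pick $v$ outside countably many proper analytic subsets such that $X'=X_{b(v)}$ has $\mathrm{Pic}(X')=\mathbb ZL\oplus\mathbb Zr$ and $[y_\pm(v)]\neq c_{X'}$ (Lemma 3). The class $L$ is ample on $X'$.

Let $T$ be the one-dimensional smooth germ of the fiber $V_{b(v)}$ through $v$, and $\Gamma_t=C_t$ for $t\in T$. The closed sets of Lemma 3 do not contain $v$, so they meet the connected germ $T$ in discrete sets; for all but countably many $t$ we have $[y_\pm(t)]\ne c_{X'}$. Near $\Gamma_d$ the curve $\Gamma_t$ is singular only near the two nodes, where it has just the nodes $y_\pm(t)$. Its partial normalization there is smooth and connected, as in Section 11. So $\Gamma_t$ is integral of geometric genus $1$ with exactly two nodes. The family is not constant, because a reduced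 curve has finitely many singular points and so only finitely many $t$ have the same $\Gamma_t$.

**Step 3: $r$ is the class of a smooth rational curve $R\subset X'$.** First we show that every $(-2)$-class $D=aL+br$ on $X'$ with $L\cdot D>0$ and $D\ne r$ has $L\cdot D\ge d_0$. We have $L\cdot D=4a+bd_0$, and $D^2=-2$ reads $2a^2+abd_0-b^2=-1$.

* If $a=0$, then $b=\pm1$, and $L\cdot D>0$ gives $D=r$.
* If $a>0$ and $b\ge0$, then $b\ne0$, since $2a^2\neq-1$, and $L\cdot D=4a+bd_0>d_0$.
* If $a>0$ and $b=-m<0$, then $amd_0=2a^2+1-m^2\le2a^2$, so $md_0\le2a$ and $L\cdot D=4a-md_0\ge2a\ge md_0\ge d_0$.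
* If $a<0$ and $b\le0$, then $L\cdot D<0$.
* If $a<0$ and $b>0$, the third case applied to $-D$ gives $L\cdot D<0$.

By Riemann–Roch $h^0(r)+h^0(-r)\ge2+\frac{r^2}2=1$, and $L\cdot r>0$, so $r$ is effective. As $r^2<0$, some integral component $R$ has $r\cdot R<0$, which forces $R^2<0$, so $R^2=-2$ and $R$ is a smooth rational curve. Since $r-R$ is effective, $0<L\cdot R\le d_0$. If $[R]\neq r$, the claim gives $L\cdot R=d_0$, so $r-R$ is effective of $L$-degree $0$, hence zero, a contradiction. So $r=[R]$.

**Step 4: attach $R$ and conclude.** Let $H=L+R$ on $X'$. It is primitive, since $L,r$ is a basis of $\mathrm{Pic}(X')$. By (5), $H^2=2d_0+2=2g-2$ and $H\cdot R=d_0-2>0$; for every integral curve $D\ne R$ we have $H\cdot D\ge L\cdot D>0$. So $H$ is ample. For all but countably many $t\in T$, Lemma 5 gives that $\Gamma_t$ is transverse to $R$, and $[y_\pm(t)]\ne c_{X'}$. All points of the rational curve $R$ have class $c_{X'}$, so $y_\pm(t)\notin R$. Hence $C_1=\Gamma_t+R\in|H|$ is a connected nodal curve, with nodes $y_\pm(t)$ and $d_0$ points of $\Gamma_t\cap R$. Let $\Sigma$ consist of $y_\pm(t)$ and $d_0-1$ of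 the points of $\Gamma_t\cap R$. Then $|\Sigma|=d_0+1=g-1$. In the partial normalization the elliptic curve still meets $R$ in one point, so it is connected. Since $[y_+(t)]\ne c_{X'}$, Proposition 6 applies. This proves Theorem B. $\blacksquare$

Together with the case $g=2$ quoted in Section 2, for very general $(X,L)$ of genus $g\geq2$ the curve $C_{en}$ is a constant cycle curve if and only if $g=2$. For a very general quartic, the sum $[x]+[y]$ of the classes of the two nodes of a nodal elliptic plane section is always $2c_X$ by (1), while by Theorem B the individual classes are not constant on $C_{en}$.
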